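\title{Dehn twists in finite covers and unitarizability of surface group representations}

\begin{abstract}
Let $\Sigma$ be an orientable surface of finite type with negative Euler characteristic. We show that an irreducible complex representation of $\pi_1(\Sigma)$ is unitarizable if its pullback to every finite covering has a mapping class group orbit with compact closure in the character variety. This answers a question of Junho Peter Whang. The proof uses only powers of single Dehn twists about nonseparating curves in finite coverings, and only the subexponential growth of traces along them. The same argument characterizes semisimple representations with relatively compact image over local fields of characteristic zero, and complex representations whose semisimplification has finite image. We also show that no fixed finite set of coverings can replace the set of all finite coverings.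
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $\Sigma$ be a connected orientable surface, possibly with finitely many punctures and boundary components, with $\chi(\Sigma)<0$, and let $\pi=\pi_1(\Sigma)$. The \emph{mapping class group} $\operatorname{MCG}(\Sigma)$ is the group of isotopy classes of orientation-preserving homeomorphisms of $\Sigma$ that fix $\partial\Sigma$ pointwise; they may permute the punctures. A mapping class $\theta$ induces an automorphism $\theta_*$ of $\pi$ that is well defined up to inner automorphisms, so $\operatorname{MCG}(\Sigma)$ acts on isomorphism classes of representations $\rho\colon\pi\to \mathrm{GL}_m(\mathbb C)$ by $\rho\mapsto\rho\circ\theta_*^{-1}$. It acts in the same way on the \emph{character variety}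
\[
X_m(\Sigma)=\operatorname{Hom}(\pi,\mathrm{GL}_m(\mathbb C))/\!/\mathrm{GL}_m(\mathbb C),
\]
the affine variety whose coordinate ring is the ring of conjugation-invariant regular functions on $\operatorname{Hom}(\pi,\mathrm{GL}_m(\mathbb C))$. We give $X_m(\Sigma)$ the analytic topology and write $[\rho]$ for the point defined by $\rho$. For $h\in\pi$ the function $[\rho]\mapsto\operatorname{tr}\rho(h)$ is regular, hence continuous. If the orbit of $[\rho]$ has compact closure, then for each closed curve $h$ the traces of $\rho$ along all the curves $\theta(h)$ stay bounded, however long these curves become.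

A representation is \emph{unitarizable} if it is conjugate in $\mathrm{GL}_m(\mathbb C)$ to one with image in $U(m)$. The orbit of a unitarizable representation lies in the image of the compact space $\operatorname{Hom}(\pi,U(m))$, so it has compact closure. The pullback $f^*\rho=\rho\circ f_*$ along a finite covering $f\colon\Sigma'\to\Sigma$ is again unitarizable, so the same holds for the $\operatorname{MCG}(\Sigma')$-orbit of $[f^*\rho]$ in $X_m(\Sigma')$. The following question of Junho Peter Whang, posed in \cite{LL}, asks for a converse.

\begin{quote}
\textbf{Question.} Let $\rho\colon\pi\to \mathrm{GL}_m(\mathbb C)$ be absolutely irreducible. Suppose that for every finite covering $f\colon\Sigma'\to\Sigma$ the $\operatorname{MCG}(\Sigma')$-orbit of $[f^*\rho]$ has compact closure in $X_m(\Sigma')$. Must $\rho$ be unitarizable?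
\end{quote}

Over $\mathbb C$, absolutely irreducible means irreducible. Each hypothesis excludes a simple counterexample.
\begin{itemize}
\item \emph{Irreducibility.} Let $\psi\colon\pi\to\mathbb Z$ be a nonzero homomorphism and $\rho(h)=\left(\begin{smallmatrix}1&\psi(h)\\0&1\end{smallmatrix}\right)$. Conjugation by $\operatorname{diag}(t,1)$ with $t\to0$ shows that $[f^*\rho]$ is the point of the trivial representation, which is fixed by $\operatorname{MCG}(\Sigma')$. The image of $\rho$ is unbounded, so $\rho$ is not unitarizable.
\item \emph{Negative Euler characteristic.} All finite coverings of an annulus are annuli, and their mapping class groups fix a generator of the fundamental group, namely a boundary loop. So every $\rho\colon\mathbb Z\to\mathbb C^*$ has trivial orbits.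
\item \emph{Coverings.} If $\Sigma$ is a sphere with three boundary circles, the boundary loops generate $H_1(\Sigma)$, so $\operatorname{MCG}(\Sigma)$ fixes every $\rho\colon\pi\to\mathbb C^*$.
\end{itemize}

One would guess that the answer is yes, for the following reason. The $n$-th power of the Dehn twist about a simple closed curve $c$ winds each curve that crosses $c$ around it $n$ times. If $\rho(c)$ has an eigenvalue off the unit circle, the traces along the twisted curves ought to grow exponentially in $n$; and in a suitable finite covering a closed geodesic becomes simple, so one can twist about it. The obstacle is cancellation: a trace is one linear functional of a matrix, and it can stay bounded, or vanish, while the matrix grows. Example~\ref{ex:dihedral} shows that this happens, and Theorem~\ref{thm:nofinite} shows that it can happen on any prescribed finite set of coverings at once.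

\subsection*{Results}
All surfaces and coverings are connected.

\begin{theorem}\label{thm:main}
Let $\rho\colon\pi\to \mathrm{GL}_m(\mathbb C)$ be irreducible. If for every finite covering $f\colon\Sigma'\to\Sigma$ the $\operatorname{MCG}(\Sigma')$-orbit of $[f^*\rho]$ has compact closure in $X_m(\Sigma')$, then $\rho$ is unitarizable.
\end{theorem}

The proof uses much less than the hypothesis. Let $k$ be a local field of characteristic $0$, that is, $\mathbb R$, $\mathbb C$ or a finite extension of $\mathbb Q_p$, with its absolute value (the usual one for $\mathbb R$ and $\mathbb C$) extended to an algebraic closure $\bar k$. A sequence $(s_n)_{n\in\mathbb Z}$ in $k$ has \emph{subexponential growth} if $\limsup_{|n|\to\infty}|s_n|^{1/|n|}\le1$. Bounded sequences have subexponential growth, and so do finite linear combinations of sequences of subexponential growth. Let $T_c$ be the Dehn twist about a simple closed curve $c$ in the interior of a surface $\Sigma'$. It acts on conjugacy classes in $\pi_1(\Sigma')$, so $\operatorname{tr}\sigma(T_c^nh)$ is well defined for a representation $\sigma$ of $\pi_1(\Sigma')$ and $h\in\pi_1(\Sigma')$.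

\begin{definition}\label{def:twist}
A representation $\rho\colon\pi\to \mathrm{GL}_m(k)$ satisfies the \emph{twist condition} if for every finite covering $f\colon\Sigma'\to\Sigma$, every nonseparating simple closed curve $c\subset\operatorname{int}\Sigma'$ and every $h\in\pi_1(\Sigma')$, the sequence $n\mapsto\operatorname{tr}f^*\rho(T_c^nh)$, $n\in\mathbb Z$, has subexponential growth.
\end{definition}

A representation is \emph{semisimple} if it is a direct sum of irreducible ones, and the \emph{semisimplification} $\rho^{ss}$ of $\rho$ is the direct sum of its composition factors.

\begin{theorem}\label{thm:equiv}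
For any $\rho\colon\pi\to \mathrm{GL}_m(\mathbb C)$ the following are equivalent:
\begin{enumerate}
\item[(i)] $\rho^{ss}$ is unitarizable;
\item[(ii)] for every finite covering $f\colon\Sigma'\to\Sigma$ the $\operatorname{MCG}(\Sigma')$-orbit of $[f^*\rho]$ has compact closure in $X_m(\Sigma')$;
\item[(iii)] $\rho$ satisfies the twist condition.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:local}
Let $k$ be a local field of characteristic $0$ and let $\rho\colon\pi\to \mathrm{GL}_m(k)$ be semisimple. Then $\rho(\pi)$ is relatively compact in $\mathrm{GL}_m(k)$ if and only if $\rho$ satisfies the twist condition.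
\end{theorem}

The method also treats finite orbits in place of bounded ones.

\begin{theorem}\label{thm:finite}
For any $\rho\colon\pi\to \mathrm{GL}_m(\mathbb C)$, the $\operatorname{MCG}(\Sigma')$-orbit of $[f^*\rho]$ in $X_m(\Sigma')$ is finite for all finite coverings $f\colon\Sigma'\to\Sigma$ if and only if $\rho^{ss}$ has finite image.
\end{theorem}

Finally, infinitely many coverings are needed.

\begin{theorem}\label{thm:nofinite}
For every $\Sigma$ with $\chi(\Sigma)<0$ and every finite set $\mathcal C$ of finite coverings of $\Sigma$ there is an irreducible, non-unitarizable representation $\rho\colon\pi\to \mathrm{GL}_m(\mathbb C)$, for some $m$, such that the $\operatorname{MCG}(\Sigma')$-orbit of the isomorphism class of $f^*\rho$ is finite for each $(f\colon\Sigma'\to\Sigma)\in\mathcal C$.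
\end{theorem}

\subsection*{Plan}
Section~\ref{sec:twist} computes the effect of a twist on loops that cross the curve once and works out two small cases. Section~\ref{sec:algebra} collects the linear algebra that turns bounds on traces into bounds on matrices. The core of the proof is Section~\ref{sec:cyclic}: twists in cyclic coverings control the eigenvalues along a nonseparating simple closed curve. Section~\ref{sec:hyperbolic} uses hyperbolic geometry to reach all elements of $\pi$ from such curves. Theorems~\ref{thm:main}--\ref{thm:finite} are proved in Section~\ref{sec:proofs}, and Theorem~\ref{thm:nofinite} in Section~\ref{sec:nofinite}.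

Finite coverings of $\Sigma$, finite coverings of $\operatorname{int}\Sigma$ and conjugacy classes of finite-index subgroups of $\pi$ correspond to each other, and the interior of a covering of $\Sigma$ is the covering of $\operatorname{int}\Sigma$ with the same group. We regard the fundamental group of a finite covering as a subgroup of $\pi$, so that $f^*\rho$ is a restriction of $\rho$. We fix an orientation of $\Sigma$ and pull it back to coverings. Paths are concatenated from left to right.

\section{A Dehn twist and the loops that cross it once}\label{sec:twist}

Let $S$ be an oriented surface and $c\subset\operatorname{int}S$ a nonseparating simple closed curve. Let $N$ be a closed annular neighborhood of $c$, identified with $\mathbb R/\mathbb Z\times[0,1]$ by an orientation-preserving homeomorphism. The Dehn twist $T_c$ is $(t,s)\mapsto(t+s,s)$ on $N$ and the identity elsewhere. The following notation is used here and in Section~\ref{sec:cyclic}.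
\begin{itemize}
\item $x\in S\setminus N$ is a base point. It is fixed by $T_c$, so $T_c$ acts on $\pi_1(S,x)$ by an automorphism.
\item $H\subset\pi_1(S,x)$ is the image of $\pi_1(S\setminus\operatorname{int}N,x)$. The twist fixes $H$ elementwise.
\item $\alpha=\alpha_1\alpha_2$ is a loop at $x$ that crosses $N$ exactly once, along an arc $\{t\}\times[0,1]$, and $\alpha_1$ is the part of $\alpha$ up to $c$. Such a loop exists because $S\setminus \operatorname{int}N$ is connected, and van Kampen's theorem shows that $\pi_1(S,x)$ is generated by $H$ and $\alpha$ (it is an HNN extension with stable letter $\alpha$).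
\item The loop $T_c(\alpha)$ is homotopic to $\alpha_1c^{\pm1}\alpha_2$. We orient $c$ so that the sign is $+$ and put $g=\alpha_1c\alpha_1^{-1}$, an element that represents the free homotopy class of $c$.
\item $\phi\colon\pi_1(S,x)\to\mathbb Z$ is the algebraic intersection number with $c$, normalized by $\phi(\alpha)=1$. It vanishes on $H$ and on $g$.
\end{itemize}
Since $\alpha_1c^n\alpha_2=g^n\alpha$, we have
\begin{equation}\label{eq:twist}
T_c^n(\alpha w)=g^n\,\alpha w\qquad(w\in H,\ n\in\mathbb Z).
\end{equation}
For a representation $\sigma$ of $\pi_1(S,x)$, the trace $\operatorname{tr}\sigma(T_c^n(\alpha w))=\operatorname{tr}\bigl(\sigma(g)^n\,\sigma(\alpha w)\bigr)$ is therefore a \emph{linear} functional of the matrix $\sigma(g)^n$. For a loop that crosses $c$ several times, $\sigma(g)^{\pm n}$ enters the trace several times and linearity is lost. This is why we use only loops that cross once, and why $c$ has to be nonseparating: no loop crosses a separating curve exactly once.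

\begin{example}[Rank one]\label{ex:rankone}
Let $\sigma\colon\pi_1(S,x)\to\mathbb C^*$. By \eqref{eq:twist}, $\sigma(T_c^n\alpha)=\sigma(g)^n\sigma(\alpha)$ with $\sigma(\alpha)\ne0$. If this sequence has subexponential growth, then $n\to+\infty$ gives $|\sigma(g)|\le1$ and $n\to-\infty$ gives $|\sigma(g)|\ge1$. On a closed surface the standard generators of $\pi_1$ are nonseparating simple closed curves, so $\sigma$ is unitary, and no covering is needed.
\end{example}

In higher rank, the functionals $X\mapsto\operatorname{tr}(X\sigma(\alpha w))$ with $w\in H$ may fail to see $\sigma(g)^n$.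

\begin{example}[Cancellation in rank two]\label{ex:dihedral}
Let $S$ be a one-holed torus and take $\alpha$ simple. Then $S\setminus\operatorname{int}N$ is a pair of pants, $H$ is generated by $g$ and $\alpha^{-1}g\alpha$, and $\pi_1(S,x)$ is free on $g$ and $\alpha$. Fix $\lambda\in\mathbb C^*$ with $|\lambda|\ne1$ and define $\sigma$ by
\[
\sigma(g)=G=\begin{pmatrix}\lambda&0\\0&\lambda^{-1}\end{pmatrix},\qquad
\sigma(\alpha)=a=\begin{pmatrix}0&-1\\1&0\end{pmatrix}.
\]
The only $G$-invariant lines are the coordinate axes, and $a$ exchanges them, so $\sigma$ is irreducible; it is not unitarizable because $|\lambda|\neq1$. Since $a^{-1}Ga=G^{-1}$, the span $A$ of $\sigma(H)$ is the algebra of diagonal matrices. The matrices in $aA$ are antidiagonal, so $\operatorname{tr}(G^nab)=0$ for all $n$ and all $b\in A$: formula \eqref{eq:twist} gives no information. In fact the twist fixes the isomorphism class of $\sigma$. If $t=\operatorname{diag}(s,s^{-1})$ with $s^2=\lambda$, then $tGt^{-1}=G$ and $tat^{-1}=t\,(at^{-1}a^{-1})\,a=t^2a=Ga$, so $t$ conjugates $\sigma$ to $\sigma\circ T_c$.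

Now let $S_2\to S$ be the double covering with group $\phi^{-1}(2\mathbb Z)$. The curve $c$ has two lifts $c_0,c_1$, and $\alpha^2$ lifts to a loop that crosses first $c_0$ and then $c_1$. The twist $T_c$ lifts to the product of the twists about $c_0$ and $c_1$, and the two contributions cancel:
\[
\sigma\bigl(T_c^n(\alpha^2)\bigr)=G^naG^na=G^n\,(aG^na^{-1})\,a^2=G^nG^{-n}a^2=a^2 .
\]
The twist about $c_0$ alone sends $\alpha^2$ to $g\alpha^2$, and there is no cancellation:
\[
\operatorname{tr}\sigma\bigl(T_{c_0}^n(\alpha^2)\bigr)=\operatorname{tr}(G^na^2)=-(\lambda^n+\lambda^{-n}).
\]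
In terms of the decomposition $M_2(\mathbb C)=A\oplus aA$, the twist on $S$ pairs $G^n$ with $aA$, and the twist on $S_2$ pairs it with $a^2A=A$. Together they pair it with all of $M_2(\mathbb C)$.

The whole $\operatorname{MCG}(S)$-orbit of $[\sigma]$ is finite. For $G',A'\in\mathrm{SL}_2(\mathbb C)$ put $(x_1,x_2,x_3)=(\operatorname{tr}G',\operatorname{tr}A',\operatorname{tr}G'A')$. The Cayley--Hamilton identities $G'^2=x_1G'-1$, $A'^2=x_2A'-1$ and $A'G'=-G'A'+x_2G'+x_1A'+(x_3-x_1x_2)$ express every word in $G'^{\pm1},A'^{\pm1}$ as a combination of $1,G',A',G'A'$ with coefficients polynomial in the $x_i$, so the triple determines the character. The group $\operatorname{MCG}(S)$ is generated by the twists about $c$ and $\alpha$, which act, up to inversion, by $(g,\alpha)\mapsto(g,g\alpha)$ and $(g,\alpha)\mapsto(g\alpha,\alpha)$, that is, by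
\[
(x_1,x_2,x_3)\mapsto(x_1,\,x_3,\,x_1x_3-x_2)\qquad\text{and}\qquad(x_1,x_2,x_3)\mapsto(x_3,\,x_2,\,x_2x_3-x_1).
\]
Both maps permute the six triples with one entry $\pm(\lambda+\lambda^{-1})$ and two entries $0$, and $\sigma$ has the triple $(\lambda+\lambda^{-1},0,0)$. By Lemma~\ref{lem:character} below, the orbit of $[\sigma]$ has at most six points.
\end{example}

The general proof follows the pattern of this example. In the cyclic covering of degree $d$, the twist about one lift of $c$ pairs $\sigma(g)^n$ with $a^dA_d$ for a subalgebra $A_d$ that grows with $d$, and these spaces together span the algebra generated by $\sigma$. The degree cannot be bounded independently of $m$: if $G\in\mathrm{GL}_m(\mathbb C)$ is diagonal and $a$ is the matrix of an $m$-cycle, then $\operatorname{tr}(G^na^db)=0$ for diagonal $b$ unless $m$ divides $d$.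

\section{Traces and semisimple representations}\label{sec:algebra}

In Lemmas~\ref{lem:clifford} and \ref{lem:form}, $k$ is any field of characteristic $0$, $G$ is a group, $V=k^m$, and $\sigma\colon G\to\mathrm{GL}(V)$ is a representation.

\begin{lemma}\label{lem:clifford}
Let $\sigma$ be semisimple.
\begin{enumerate}
\item[(a)] \emph{(Clifford's theorem.)} If $\Delta\subset G$ is a normal subgroup, then $\sigma|_\Delta$ is semisimple. If $\sigma$ is irreducible, the irreducible constituents of $\sigma|_\Delta$ are obtained from any one of them by precomposing with conjugation by elements of $G$.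
\item[(b)] If $G'\subset G$ has finite index, then $\sigma|_{G'}$ is semisimple.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We may assume that $V$ is irreducible. Let $U\subset V$ be an irreducible $\Delta$-submodule. Each $\sigma(y)U$, $y\in G$, is an irreducible $\Delta$-submodule, isomorphic to $U$ with the action twisted by conjugation by $y^{-1}$. The sum of the $\sigma(y)U$ is $G$-stable, hence equal to $V$, so $V$ is a direct sum of some of them.

(b) Let $\Delta\subset G'$ be the intersection of the conjugates of $G'$ in $G$; it is normal of finite index in $G$. Let $W\subset V$ be a $G'$-submodule. By (a) there is a $\Delta$-equivariant projection $e\colon V\to W$. The average $[G':\Delta]^{-1}\sum_{y\in G'/\Delta}\sigma(y)e\sigma(y)^{-1}$ is a $G'$-equivariant projection onto $W$, and its kernel is a complement.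
\end{proof}

The linear span $B=\operatorname{span}_k\sigma(G)\subset\operatorname{End}(V)$ is a subalgebra containing $1$, since $\sigma(G)$ is closed under products.

\begin{lemma}\label{lem:form}
If $\sigma$ is semisimple, the symmetric bilinear form $(X,Y)\mapsto\operatorname{tr}(XY)$ on $B$ is nondegenerate.
\end{lemma}

\begin{proof}
Let $J=\{X\in B:\operatorname{tr}(XY)=0\text{ for all }Y\in B\}$. It is a left ideal, because $\operatorname{tr}(ZXY)=\operatorname{tr}(XYZ)$. If $X\in J$, then $\operatorname{tr}(X^n)=0$ for all $n\ge1$. Let $\lambda_1,\dots,\lambda_s\in\bar k$ be the distinct nonzero eigenvalues of $X$, with multiplicities $m_i\geq 1$. The equations $\sum_im_i\lambda_i^n=0$, $1\le n\le s$, have an invertible Vandermonde matrix, so $m_i=0$ in $k$ for all $i$; in characteristic $0$ this forces $s=0$. Thus every element of $J$ is nilpotent. Let $U$ be an irreducible summand of $V$ and $u\in U$. The submodule $Ju$ is $0$ or $U$. If $Ju=U\neq0$, then $u\ne0$ and $u=Xu$ for some $X\in J$, which contradicts nilpotency. So $J$ annihilates every irreducible summand of $V$, and $J=0$.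
\end{proof}

This lemma is where semisimplicity enters the proofs of the main theorems. It fails for the unipotent representation in the introduction, and in characteristic $p$ it fails for the trivial representation of dimension $p$.

\begin{lemma}\label{lem:growth}
Let $k$ be a local field of characteristic $0$, let $\sigma$ be semisimple, and let $b_1,\dots,b_r$ be a basis of $B$. Let $\|X\|$ be the maximum of the absolute values of the entries of $X$.
\begin{enumerate}
\item[(a)] There is a constant $C$ with $\|X\|\le C\max_i|\operatorname{tr}(Xb_i)|$ for all $X\in B$.
\item[(b)] Let $y\in G$. If $n\mapsto\operatorname{tr}(\sigma(y)^nb_i)$ has subexponential growth for each $i$, then every eigenvalue $\lambda\in\bar k$ of $\sigma(y)$ has $|\lambda|=1$.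
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:form} there is a dual basis $b_1^*,\dots,b_r^*$ of $B$ for the trace form, and $X=\sum_i\operatorname{tr}(Xb_i)\,b_i^*$.

(b) By (a), $\limsup_{|n|\to\infty}\|\sigma(y)^n\|^{1/|n|}\le1$. Applying $\sigma(y)^n$ to an eigenvector and comparing the largest coordinates gives $|\lambda|^n\le m\|\sigma(y)^n\|$ for all $n\in\mathbb Z$. Let $n\to+\infty$ and $n\to-\infty$.
\end{proof}

The last fact is needed for Theorems~\ref{thm:equiv} and \ref{thm:finite}, but not for Theorems~\ref{thm:main} and \ref{thm:local}.

\begin{lemma}\label{lem:character}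
Two representations $\pi_1(\Sigma')\to\mathrm{GL}_m(\mathbb C)$ define the same point of $X_m(\Sigma')$ if and only if they have the same character. In particular $[f^*\rho]=[f^*(\rho^{ss})]$ for every $\rho\colon\pi\to\mathrm{GL}_m(\mathbb C)$ and every finite covering $f$.
\end{lemma}

\begin{proof}
Traces are regular functions on $X_m(\Sigma')$, which gives one direction. By Procesi's theorem, the ring of invariant functions on $\operatorname{Hom}(\pi_1(\Sigma'),\mathrm{GL}_m(\mathbb C))$ is generated by the functions $\sigma\mapsto \operatorname{tr}\sigma(h)$ together with the functions $\sigma\mapsto\det\sigma(h)^{-1}$ for $h$ in a generating set. By Newton's identities, $\det\sigma(h)^{-1}=\det\sigma(h^{-1})$ is a polynomial in the traces of the powers of $\sigma(h^{-1})$. So the character determines the values of all regular functions, and these determine the point. Finally, $\rho$ and $\rho^{ss}$ have the same character.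
\end{proof}

\section{Cyclic coverings and eigenvalues along a nonseparating curve}\label{sec:cyclic}

Let $S$, $c$, $N$, $x$, $H$, $\alpha$, $g$, $\phi$ be as in Section~\ref{sec:twist}. To apply Lemma~\ref{lem:growth} to $g$ we need elements $h$ whose images span the whole algebra $B$ and for which some twist acts by $h\mapsto g^nh$. Formula \eqref{eq:twist} supplies only the coset $\alpha H$. It has two defects: the power of $\alpha$ is fixed, and $H$ is in general smaller than $\ker\phi$. Cyclic coverings repair both.

For $d\ge1$ let $S_d\to S$ be the cyclic covering with group $\phi^{-1}(d\mathbb Z)$. Since $\phi$ vanishes on $H$ and on $g$, the surfaces $S\setminus\operatorname{int}N$ and $N$ lift homeomorphically. So $S_d$ is a ring of $d$ copies $P_i$ ($i\in\mathbb Z/d$) of $S\setminus\operatorname{int}N$ joined by $d$ copies $N_i$ of $N$. We number them so that the base point of $S_d$ is $x_0$, where $x_i\in P_i$ is the lift of $x$, and so that the lift of $\alpha$ starting at $x_i$ runs in $P_i$, crosses $N_i$, and runs in $P_{i+1}$ to $x_{i+1}$ (Figure~\ref{fig:cyclic}). Let $c_0$ be the lift of $c$ in $N_0$, let $T_{(d)}$ be the twist about $c_0$ supported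 in $N_0$, and put
\[
L_d=\bigl\langle\,\alpha^{-j}H\alpha^{j}:0\le j\le d-1\,\bigr\rangle\subset\ker\phi .
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \n/\x in {1/0,2/2.6,3/5.2,0/7.8}{
  \draw[rounded corners] (\x,0) rectangle (\x+1.6,1.2);
  \node at (\x+0.8,0.85) {$P_{\n}$};
  \fill (\x+0.65,0.3) circle (1.5pt) node[right] {$x_{\n}$};
}
\foreach \n/\x in {1/1.6,2/4.2,3/6.8}{
  \draw (\x,0.4)--(\x+1,0.4);
  \draw (\x,0.8)--(\x+1,0.8);
  \node at (\x+0.5,1.05) {$N_{\n}$};
}
\draw[rounded corners] (9.4,0.4)--(10.2,0.4)--(10.2,2.2)--(-0.8,2.2)--(-0.8,0.4)--(0,0.4);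
\draw[rounded corners] (9.4,0.8)--(9.8,0.8)--(9.8,1.8)--(-0.4,1.8)--(-0.4,0.8)--(0,0.8);
\draw[very thick] (4.7,2.0) ellipse (0.08 and 0.2);
\node at (4.7,2.45) {$c_0$};
\node at (7.4,2.45) {$N_0$};
\end{tikzpicture}
\caption{The cyclic covering $S_4\to S$ dual to a nonseparating curve $c$ with annular neighborhood $N$. Each $P_i$ is a copy of $S\setminus\operatorname{int}N$ and each $N_i$ is a copy of $N$. The twist about the single lift $c_0$ fixes all loops at $x_0$ that stay in the chain $P_1,N_1,P_2,N_2,P_3,N_3,P_0$.}\label{fig:cyclic}
\end{figure}

\begin{lemma}\label{lem:cyclic}
The curve $c_0$ is nonseparating in $S_d$, and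
\[
T_{(d)}^n(\alpha^dw)=g^n\alpha^dw\qquad(w\in L_d,\ n\in\mathbb Z).
\]
\end{lemma}

\begin{proof}
The lift of $\alpha^d$ at $x_0$ is a closed loop that crosses $N_0,N_1,\dots,N_{d-1}$ in turn, each once. It meets $c_0$ once transversally, so $c_0$ is nonseparating. The covering maps $N_0$ to $N$ by an orientation-preserving homeomorphism that carries $T_{(d)}$ to $T_c$, and the crossing of $N_0$ occurs in the first copy of $\alpha$. Hence $T_{(d)}^n(\alpha^d)=\alpha_1c^n\alpha_2\,\alpha^{d-1}=g^n\alpha^d$. It remains to see that $T_{(d)}$ fixes the generators of $L_d$. Let $u$ be a loop at $x$ in $S\setminus\operatorname{int}N$ and $0\le j\le d-1$. The lift of $\alpha^{-j}u\alpha^j$ at $x_0$ runs backward through $N_{d-1},\dots,N_{d-j}$ to $x_{d-j}$, follows the closed lift of $u$ in $P_{d-j}$, and returns the way it came. As $d-j\ge1$, it does not enter $\operatorname{int}N_0$, so the twist fixes it.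
\end{proof}

No finite $d$ makes $L_d$ contain all conjugates $\alpha^{-j}H\alpha^j$ in general, and only the conjugates with $j\ge0$ appear at all. Finite dimensionality removes both problems.

\begin{lemma}\label{lem:span}
Let $k$ be a field, $\sigma\colon\pi_1(S,x)\to\mathrm{GL}_m(k)$ a representation, and $B=\operatorname{span}_k\sigma(\pi_1(S,x))$. Then $B$ is spanned by the matrices $\sigma(\alpha^dw)$ with $d\ge1$ and $w\in L_d$.
\end{lemma}

\begin{proof}
Put $a=\sigma(\alpha)$ and $A_d=\operatorname{span}_k\sigma(L_d)$. The $A_d$ form an increasing sequence of subalgebras of $M_m(k)$, so there is $d_0\ge1$ with $A_d=A_{d_0}=:A$ for all $d\ge d_0$. From $\alpha^{-1}L_d\alpha\subset L_{d+1}$ we get $a^{-1}Aa\subset A$, and comparing dimensions gives $a^{-1}Aa=A$. Therefore $B'=\sum_{j\in\mathbb Z}a^jA$ is closed under multiplication: $a^iA\,a^jA=a^{i+j}(a^{-j}Aa^j)A\subset a^{i+j}A$. It contains $a^{\pm1}$ and $\sigma(H)$, and $\pi_1(S,x)$ is generated by $\alpha$ and $H$, so $B'=B$.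

By the Cayley--Hamilton theorem, $a^{-1}\in k[a]$. Hence $k[a]$ contains $a^j$ for every $j\in\mathbb Z$, and $k[a]=a^{d_0}k[a]$ is the span of the $a^d$ with $d\ge d_0$. It follows that
\[
B=\sum_{j\in\mathbb Z}a^jA=\sum_{d\ge d_0}a^dA=\sum_{d\ge d_0}a^dA_d ,
\]
and $a^dA_d$ is spanned by the $\sigma(\alpha^dw)$ with $w\in L_d$.
\end{proof}

\begin{proposition}\label{prop:key}
Let $S$ be a finite covering of $\Sigma$, let $c\subset\operatorname{int}S$ be a nonseparating simple closed curve, and let $g\in\pi_1(S)\subset\pi$ represent $c$. Let $k$ be a local field of characteristic $0$ and $\rho\colon\pi\to\mathrm{GL}_m(k)$ a semisimple representation.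
\begin{enumerate}
\item[(a)] If $\rho$ satisfies the twist condition, all eigenvalues of $\rho(g)$ have absolute value $1$.
\item[(b)] If $k=\mathbb C$ and the $\operatorname{MCG}(\Sigma')$-orbit of $[f^*\rho]$ is finite for every finite covering $f\colon\Sigma'\to\Sigma$, then $\rho(g)$ has finite order.
\end{enumerate}
\end{proposition}

\begin{proof}
Both conclusions are unchanged if $g$ is replaced by a conjugate of $g^{\pm1}$, so we may take $g$ as in Section~\ref{sec:twist}. The restriction $\sigma$ of $\rho$ to $\pi_1(S,x)$ is semisimple by Lemma~\ref{lem:clifford}(b). By Lemma~\ref{lem:span}, the algebra $B$ spanned by $\sigma(\pi_1(S,x))$ has a basis $b_i=\rho(h_i)$ with $h_i=\alpha^{d_i}w_i$, $w_i\in L_{d_i}$. Each $S_{d_i}$ is a finite covering of $\Sigma$, and Lemma~\ref{lem:cyclic} gives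
\begin{equation}\label{eq:pairing}
\operatorname{tr}\rho\bigl(T_{(d_i)}^nh_i\bigr)=\operatorname{tr}\bigl(\rho(g)^nb_i\bigr)\qquad(n\in\mathbb Z).
\end{equation}

(a) The left side of \eqref{eq:pairing} has subexponential growth, so Lemma~\ref{lem:growth}(b) applies to $\sigma$ and $g$.

(b) For each $i$, some positive power of $T_{(d_i)}$ fixes the point of $X_m(S_{d_i})$ defined by $\rho$. Let $n_0\ge1$ be a common multiple of the exponents. Then $\operatorname{tr}\rho(T_{(d_i)}^{n_0}h_i)=\operatorname{tr}\rho(h_i)$, so \eqref{eq:pairing} gives $\operatorname{tr}\bigl((\rho(g)^{n_0}-1)b_i\bigr)=0$ for all $i$. By Lemma~\ref{lem:form}, $\rho(g)^{n_0}=1$.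
\end{proof}

\section{From nonseparating curves to all elements}\label{sec:hyperbolic}

Since $\chi(\Sigma)<0$, the interior of $\Sigma$ carries a complete hyperbolic metric of finite area, in which boundary components and punctures both become cusps. So $\operatorname{int}\Sigma=\mathbb H^2/\pi$, where $\pi\subset\mathrm{PSL}_2(\mathbb R)$ is discrete and acts freely and properly discontinuously. A nontrivial element is \emph{hyperbolic} ($|\operatorname{tr}|>2$; it translates along a geodesic, its axis, and fixes the two endpoints) or \emph{parabolic} ($|\operatorname{tr}|=2$; it fixes one point at infinity). The group $\pi$ is nonabelian: it is free of rank $1-\chi(\Sigma)\ge2$ if $\Sigma$ is not closed, and it surjects onto a free group of rank $2$ if $\Sigma$ is closed. It is finitely generated and linear, as $\mathrm{PSL}_2(\mathbb R)\cong \mathrm{SO}_0(2,1)$. By Malcev's theorem it is \emph{residually finite}: every nontrivial element has nontrivial image in some finite quotient. Subgroups of $\pi$ inherit this property.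

\begin{lemma}\label{lem:simple}
Let $h\in\pi$ be hyperbolic. There are $\gamma\in\pi$, integers $j\neq0$ and $l\ge1$, and a finite-index subgroup $\pi''\subset\pi$ such that $h=\gamma^j$, $\gamma^l\in\pi''$, and $\gamma^l$ is represented by a nonseparating simple closed curve in $\mathbb H^2/\pi''$.
\end{lemma}

\begin{proof}
Let $\ell$ be the axis of $h$. An isometry that reverses $\ell$ fixes a point of $\ell$, and $\pi$ acts freely, so the stabilizer of $\ell$ in $\pi$ consists of translations along $\ell$. Being discrete, it is infinite cyclic; let $\gamma$ be a generator and write $h=\gamma^j$. An element that commutes with $\gamma$ preserves $\ell$, so the centralizer of $\gamma$ in $\pi$ is $\langle\gamma\rangle$.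

\emph{Making the curve simple.} The self-intersections of the closed geodesic come from the elements $y\in\pi$ with $y\ell\ne\ell$ and $y\ell\cap\ell\ne\emptyset$. We look for a finite-index subgroup that contains $\gamma$ and none of these. Let $I\subset\ell$ be a compact segment whose $\langle\gamma\rangle$-translates cover $\ell$. If $yz=z'$ with $z,z'\in\ell$, write $z=\gamma^tz_0$ and $z'=\gamma^sz'_0$ with $z_0,z'_0\in I$; then $\gamma^{-s}y\gamma^tI$ meets $I$. Only finitely many elements of $\pi$ move $I$ to a segment that meets $I$, so the elements $y$ in question lie in finitely many double cosets $\langle\gamma\rangle y_i\langle\gamma\rangle$ with $y_i\notin\langle\gamma\rangle$. Since $y_i$ does not commute with $\gamma$, there is a homomorphism $\varphi_i$ from $\pi$ to a finite group with $\varphi_i([y_i,\gamma])\ne1$. Let $K_i$ be the preimage under $\varphi_i$ of the centralizer of $\varphi_i(\gamma)$. It has finite index, contains $\gamma$, and does not contain $y_i$. Put $\pi'=\bigcap_iK_i$, or $\pi'=\pi$ if there are no $y_i$. If $\gamma^sy_i\gamma^t$ were in $\pi'$, then $y_i$ would be in $\pi'\subset K_i$; so $\pi'$ meets none of the double cosets.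 Hence two points of $\ell$ have the same image in $X=\mathbb H^2/\pi'$ only if they differ by a power of $\gamma$, and $c=\ell/\langle\gamma\rangle$ is a simple closed geodesic in $X$.

\emph{Making the curve nonseparating.} If $c$ does not separate $X$, take $\pi''=\pi'$ and $l=1$. Otherwise $c$ cuts $X$ into two hyperbolic surfaces $X_1,X_2$ of finite area with geodesic boundary $c$. By the Gauss--Bonnet theorem $-\chi(X_i)$ is a positive multiple of the area of $X_i$, so $\chi(X_i)<0$ and $\pi_1(X_i)$ is free of rank at least $2$. The component of the preimage of $X_i$ in $\mathbb H^2$ adjacent to $\ell$ is bounded by disjoint geodesics, hence convex and simply connected; so its stabilizer $G_i\subset\pi'$ is isomorphic to $\pi_1(X_i)$, and $\gamma\in G_i$. Choose a nontrivial commutator in each $G_i$ and a surjection $\varphi\colon\pi'\to Q$ onto a finite group in which both survive. Then $\varphi(G_1)$ and $\varphi(G_2)$ are nonabelian. Let $\pi''=\ker\varphi$ and $X''=\mathbb H^2/\pi''$, a regular covering of $X$ with group $Q$.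

Form the finite connected graph whose vertices are the components of the preimages of $X_1$ and $X_2$ in $X''$ and whose edges are the components of the preimage of $c$; each edge joins a vertex over $X_1$ to a vertex over $X_2$. A component of the preimage of $c$ separates $X''$ exactly when the corresponding edge is a bridge, that is, when its removal disconnects the graph. The vertices over $X_i$ are permuted transitively by $Q$, and one of them is the regular covering of $X_i$ with group $\varphi(G_i)$, whose boundary has $[\varphi(G_i):\langle\varphi(\gamma)\rangle]$ components. This index is at least $2$ because $\varphi(G_i)$ is not cyclic. So all vertices have degree at least $2$. The graph is then not a tree, since a finite tree with an edge has a vertex of degree $1$; so it contains a cycle, and an edge of a cycle is not a bridge. As $Q$ is transitive on the edges, no edge is a bridge. One of the edges is the image $\ell/\langle\gamma^l\rangle$ of $\ell$, where $l$ is the order of $\varphi(\gamma)$.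
\end{proof}

A parabolic element is a loop around a cusp, and its powers remain so in every finite covering, so no analogue of Lemma~\ref{lem:simple} holds for it. Instead, multiplying its powers by a fixed element produces hyperbolic elements, and this plays the role of formula \eqref{eq:twist}.

\begin{lemma}\label{lem:parabolic}
Let $p\in\pi$ be parabolic with fixed point $\xi$, and let $P\subset\pi$ be the stabilizer of $\xi$. Then $P$ contains no hyperbolic element, $P\ne\pi$, and for every $q\in\pi\setminus P$ the element $p^nq$ is hyperbolic for all but finitely many $n\in\mathbb Z$.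
\end{lemma}

\begin{proof}
In the upper half-plane model take $\xi=\infty$, so $p(z)=z+s$ with $s\ne0$. A hyperbolic element of $P$ would have the form $y(z)=\mu z+t$ with $0<\mu\neq1$. Then $y^npy^{-n}(z)=z+\mu^ns$ tends to the identity as $n\to\infty$ or as $n\to-\infty$, which contradicts discreteness. So $P$ consists of translations $z\mapsto z+t$; it is abelian, hence $P\ne\pi$. If $q=\pm\left(\begin{smallmatrix}q_{11}&q_{12}\\q_{21}&q_{22}\end{smallmatrix}\right)\notin P$, then $q_{21}\ne0$, and $|\operatorname{tr}(p^nq)|=|q_{11}+q_{22}+nsq_{21}|>2$ for all but finitely many $n$.
\end{proof}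

In particular $\pi$ always contains hyperbolic elements: either it contains a parabolic element and the lemma applies, or all its nontrivial elements are hyperbolic.

\section{Bounded image and finite image}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:local}]
If $\rho(\pi)$ is relatively compact, the trace is bounded on it and the twist condition holds. Conversely, let $\rho$ be semisimple and satisfy the twist condition, and let $B=\operatorname{span}_k\rho(\pi)$. We show first that
\begin{equation}\label{eq:bound}
|\operatorname{tr}\rho(y)|\le m\qquad\text{for all }y\in\pi .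
\end{equation}
It is enough to show that all eigenvalues of $\rho(y)$ have absolute value $1$, which is clear for $y=1$.

\emph{Hyperbolic elements.} Let $h=\gamma^j$ and $l$ be as in Lemma~\ref{lem:simple}. By Proposition~\ref{prop:key}(a), applied to the covering with group $\pi''$, the eigenvalues of $\rho(\gamma)^l$ have absolute value $1$. Hence so do those of $\rho(\gamma)$ and of $\rho(h)$.

\emph{Parabolic elements.} Let $p$ and $P$ be as in Lemma~\ref{lem:parabolic}. For $q\in\pi\setminus P$, the sequence $n\mapsto\operatorname{tr}(\rho(p)^n\rho(q))$ is bounded, since all but finitely many of its terms are traces of hyperbolic elements. We claim that $W=\operatorname{span}_k\rho(\pi\setminus P)$ equals $B$. Let $h\in\pi$ be hyperbolic. Its powers $h,h^2,\dots,h^m$ are hyperbolic, so they lie outside $P$. The characteristic polynomial of $\rho(h)$ has nonzero constant term, so the Cayley--Hamilton theorem writes $1$ as a linear combination of $\rho(h),\dots,\rho(h)^m$, and $1\in W$. Left multiplication by $P$ preserves $\pi\setminus P$, so $\rho(P)W\subset W$ and $\rho(P)=\rho(P)\cdot1\subset W$. This proves the claim. Thus $B$ has a basis of the form $\rho(q_i)$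 with $q_i\notin P$, and Lemma~\ref{lem:growth}(b) shows that the eigenvalues of $\rho(p)$ have absolute value $1$.

\emph{Conclusion.} Let $\rho(y_1),\dots,\rho(y_r)$ be a basis of $B$. By \eqref{eq:bound}, $|\operatorname{tr}(\rho(y)\rho(y_i))|=|\operatorname{tr}\rho(yy_i)|\le m$ for all $y$ and $i$, so $\|\rho(y)\|\le Cm$ by Lemma~\ref{lem:growth}(a). The map $X\mapsto(X,X^{-1})$ is a homeomorphism of $\mathrm{GL}_m(k)$ onto a closed subset of $M_m(k)^2$, and it sends the group $\rho(\pi)$ to a bounded set. Since $k$ is locally compact, $\rho(\pi)$ is relatively compact in $\mathrm{GL}_m(k)$.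
\end{proof}

For $k=\mathbb C$, a representation with relatively compact image is unitarizable: averaging the standard Hermitian form over the compact group $\overline{\rho(\pi)}$ with respect to Haar measure gives an invariant positive definite form, and in an orthonormal basis for it the image lies in $U(m)$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $f\colon\Sigma'\to\Sigma$ be a finite covering, $c\subset\operatorname{int}\Sigma'$ a simple closed curve and $h\in\pi_1(\Sigma')$. The continuous function $[\sigma]\mapsto\operatorname{tr}\sigma(h)$ is bounded on the compact closure of the orbit of $[f^*\rho]$, and the orbit contains the points $[f^*\rho\circ T_c^n]$. So $n\mapsto\operatorname{tr}f^*\rho(T_c^nh)$ is bounded, and the twist condition holds. An irreducible representation is semisimple, so $\rho(\pi)$ is relatively compact by Theorem~\ref{thm:local}, and $\rho$ is unitarizable.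
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
Condition (iii) depends only on the character of $\rho$, and so does (ii) by Lemma~\ref{lem:character}. We may therefore replace $\rho$ by $\rho^{ss}$ and assume that $\rho$ is semisimple.

(i)$\Rightarrow$(ii). The space $\operatorname{Hom}(\pi_1(\Sigma'),U(m))$ is a closed subset of a finite power of $U(m)$, so it is compact. Its image in the Hausdorff space $X_m(\Sigma')$ is compact, hence closed; it is $\operatorname{MCG}(\Sigma')$-invariant and contains $[f^*\rho]$. So it contains the closure of the orbit.

(ii)$\Rightarrow$(iii). This is the first part of the proof of Theorem~\ref{thm:main}, which did not use irreducibility.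

(iii)$\Rightarrow$(i). By Theorem~\ref{thm:local} the image is relatively compact, so $\rho$ is unitarizable.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
By Lemma~\ref{lem:character} we may assume that $\rho$ is semisimple. If $\rho(\pi)$ is finite, the orbit of $[f^*\rho]$ lies in the image of the set $\operatorname{Hom}(\pi_1(\Sigma'),\rho(\pi))$, which is finite because $\pi_1(\Sigma')$ is finitely generated.

Conversely, suppose that all orbits are finite. By Lemma~\ref{lem:simple} and Proposition~\ref{prop:key}(b), for $h=\gamma^j$ hyperbolic the matrix $\rho(\gamma)^l$ has finite order, hence so does $\rho(h)$. By Selberg's lemma, the finitely generated group $\rho(\pi)\subset\mathrm{GL}_m(\mathbb C)$ has a torsion-free subgroup $\Lambda$ of finite index. We show that $\Lambda$ is trivial. Let $\pi_0=\rho^{-1}(\Lambda)$, a subgroup of finite index in $\pi$. If $h\in\pi_0$ is hyperbolic, then $\rho(h)$ is a torsion element of $\Lambda$, so $\rho(h)=1$. Let $p\in\pi_0$ be parabolic, and let $q\in\pi_0$ be a suitable positive power of a hyperbolic element of $\pi$. By Lemma~\ref{lem:parabolic}, $q$ does not fix the fixed point of $p$, and for large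 $n$ both $p^{n+1}q$ and $p^nq$ are hyperbolic elements of $\pi_0$. Then $p=(p^{n+1}q)(p^nq)^{-1}$ gives $\rho(p)=1$. So $\Lambda=\rho(\pi_0)$ is trivial and $\rho(\pi)$ is finite.
\end{proof}

\section{No finite set of coverings suffices}\label{sec:nofinite}

We first construct an example on a closed surface, for the trivial covering, and then induce it to $\pi$ from a subgroup that lies deeper than all the given coverings. We use induction from a finite-index subgroup $\Delta\subset G$: for a finite-dimensional representation $o$ of $\Delta$, the representation $\operatorname{Ind}_\Delta^Go$ consists of the functions $u\colon G\to o$ with $u(\eta y)=\eta u(y)$ for $\eta\in\Delta$, and $G$ acts by right translation. It is finite-dimensional, the functions supported on $\Delta$ form a $\Delta$-submodule isomorphic to $o$, and Frobenius reciprocity reads $\operatorname{Hom}_G(\tau,\operatorname{Ind}_\Delta^Go)\cong\operatorname{Hom}_\Delta(\tau|_\Delta,o)$.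

\subsection*{Closed surfaces}

\begin{proposition}\label{prop:closed}
Let $S$ be a closed orientable surface of genus at least $2$. There is an irreducible, non-unitarizable complex representation $\rho_0$ of $\pi_1(S)$ whose isomorphism class has finite $\operatorname{MCG}(S)$-orbit.
\end{proposition}

The source of invariant representations is the point-pushing subgroup. Let $*\in S$, and let $\operatorname{MCG}(S,*)$ be the group of isotopy classes, relative to $*$, of orientation-preserving homeomorphisms that fix $*$. Dragging $*$ around a loop $\gamma$ by an isotopy of $S$ gives an element $\operatorname{Push}(\gamma)$, and Birman's exact sequence \cite[Ch.~4]{FM}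
\[
1\longrightarrow\pi_1(S,*)\xrightarrow{\ \operatorname{Push}\ }\operatorname{MCG}(S,*)\longrightarrow\operatorname{MCG}(S)\longrightarrow1
\]
embeds $\pi_1(S,*)$ as a normal subgroup; the direction of dragging is chosen so that $\operatorname{Push}$ is a homomorphism. Conjugating the isotopy by a homeomorphism $\theta$ that fixes $*$ shows that $\theta\operatorname{Push}(\gamma)\theta^{-1}=\operatorname{Push}(\theta_*\gamma)$. So if $E$ is a finite-dimensional representation of $\operatorname{MCG}(S,*)$ and $R=E\circ\operatorname{Push}$, then $E(\theta)$ is an isomorphism from $R$ to $R\circ\theta_*$. Every element of $\operatorname{MCG}(S)$ comes from such a $\theta$, so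
\begin{equation}\label{eq:permute}
\operatorname{MCG}(S)\text{ permutes the finitely many isomorphism classes of composition factors of }R.
\end{equation}
It remains to find $E$ such that some $R(\gamma)$ has an eigenvalue off the unit circle.

Natural candidates are homology groups of finite regular coverings. Coverings of $S$ itself do not work: $\operatorname{Push}(\gamma)$ acts on $\pi_1(S,*)$ by an inner automorphism, so it acts on the homology of such a covering through the finite deck group. We therefore remove a disk $D$ around $*$ and take a covering of $S^\circ=S\setminus\operatorname{int}D$ that is nontrivial over $\partial D$. The loop $\partial D$ is a product of commutators in $\pi_1(S^\circ)$, so the deck group must be nonabelian. We take the quaternion group $Q_8=\{\pm1,\pm i,\pm j,\pm k\}$, in which the central element $-1=[i,j]$ is a commutator, and send $\partial D$ to $-1$.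

\begin{proof}[Proof of Proposition~\ref{prop:closed}]
\emph{Curves.} Write $S=Y\cup Y'$, where $Y$ is a one-holed torus and $Y'$ has genus at least $1$ and one boundary circle $\partial Y'=\partial Y$. Let $a_1,b_1\subset \operatorname{int}Y$ be simple closed curves that meet once transversally, and let $a_2,b_2$ be nearby parallel copies, so that each of $a_1,a_2$ meets each of $b_1,b_2$ in exactly one point. The thin annulus between $a_1$ and $a_2$ and the thin annulus between $b_1$ and $b_2$ meet in a square. Let $D$ be a small disk with center $*$ in the interior of this square (Figure~\ref{fig:torus}). Let $q\in\partial D$, let $F=\pi_1(S^\circ,q)$, and let $\delta\in F$ be the loop $\partial D$.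

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[dashed] (0,0) rectangle (4,4);
\draw[thick] (0,1)--(4,1) node[right] {$a_1$};
\draw[thick] (0,1.9)--(4,1.9) node[right] {$a_2$};
\draw[thick] (1,0)--(1,4) node[above] {$b_1$};
\draw[thick] (1.9,0)--(1.9,4) node[above] {$b_2$};
\draw[fill=gray!30] (1.45,1.45) circle (0.28);
\node at (1.45,1.45) {$D$};
\draw[fill=gray!30] (3,3) circle (0.5);
\node at (3,3) {$Y'$};
\end{tikzpicture}
\caption{The one-holed torus $Y$, drawn as a square with opposite sides identified; the rest $Y'$ of the closed surface is glued along the larger circle. The disk $D$ lies between the parallel curves $a_1,a_2$ and between the parallel curves $b_1,b_2$.}\label{fig:torus}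
\end{figure}

\emph{The homomorphism $\varphi\colon F\to Q_8$.} The group $H_1(Y\setminus\operatorname{int}D;\mathbb Z/2)$ has basis $[a_1],[b_1],[\partial D]$, and $[\partial Y]=[\partial D]$. Define a homomorphism from $\pi_1(Y\setminus\operatorname{int}D)$ to $\{\pm1\}\subset Q_8$ through this group by $a_1,b_1\mapsto1$ and $\partial D\mapsto-1$; then $\partial Y\mapsto-1$. With a base point on $\partial Y'$, the group $\pi_1(Y')$ is free on generators $u_1,v_1,u_2,v_2,\dots$ with boundary loop $\prod_r[u_r,v_r]$. Send $u_1\mapsto i$, $v_1\mapsto j$ and the other generators to $1$; the boundary loop goes to $[i,j]=-1$. The two homomorphisms agree on the common boundary circle, for either orientation. By van Kampen's theorem they define a surjection onto $Q_8$, which we transport to the base point $q$ along a path. The curves $a_1,a_2,\partial D$ bound a pair of pants in $Y\setminus\operatorname{int}D$, so $[a_2]=[a_1]+[\partial D]$ modulo $2$; the same holds for $b_1,b_2,\partial D$. Therefore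
\[
\varphi(a_1)=\varphi(b_1)=1,\qquad\varphi(a_2)=\varphi(b_2)=\varphi(\delta)=-1 .
\]
These values are central, so they do not depend on the paths that join the curves to $q$.

\emph{The representation.} The group $\operatorname{MCG}(S^\circ)$ fixes $q$ and acts on $F$ by automorphisms. Let $\Gamma=\{\theta:\varphi\circ\theta_*=\varphi\}$; it has finite index because $\operatorname{Hom}(F,Q_8)$ is finite. Let $\tilde S^\circ\to S^\circ$ be the regular covering with group $\ker\varphi$, deck group $Q_8$ and base point $\tilde q$. Each $\theta\in\Gamma$ preserves $\ker\varphi$, and we obtain a representation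
\[
r\colon\Gamma\to\mathrm{GL}(M),\qquad M=(\ker\varphi)^{\mathrm{ab}}\otimes\mathbb C=H_1(\tilde S^\circ;\mathbb C),
\]
where $r(\theta)$ is induced by the lift of $\theta$ that fixes $\tilde q$.

Extending homeomorphisms over $D$ by the identity identifies $\operatorname{MCG}(S,*)$ with $\operatorname{MCG}(S^\circ)/\langle T_\delta\rangle$, where $T_\delta$ is the twist about a curve parallel to $\partial D$. So we must modify $r$ to make $T_\delta$ act trivially. The twist $T_\delta$ is central in $\operatorname{MCG}(S^\circ)$, since every class has a representative that is the identity on a collar of $\partial D$, and it acts on $F$ as conjugation by $\delta^{\pm1}$. As $\varphi(\delta)$ is central, $T_\delta\in\Gamma$. As $\delta^2\in\ker\varphi$, the square $T_\delta^2$ acts on $\ker\varphi$ by an inner automorphism, so $r(T_\delta)^2=1$. Hence $M=M_+\oplus M_-$, where $M_\pm$ are the $\pm1$-eigenspaces of $r(T_\delta)$, and both are $\Gamma$-invariant. Let $\Gamma$ act by conjugation on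
\[
W=\operatorname{End}(M_+)\oplus\operatorname{End}(M_-).
\]
Since $T_\delta$ is a scalar on each $M_\pm$, it acts trivially on $W$. So $W$ is a representation of $\bar\Gamma=\Gamma/\langle T_\delta\rangle$, a finite-index subgroup of $\operatorname{MCG}(S,*)$. Put $E=\operatorname{Ind}_{\bar\Gamma}^{\operatorname{MCG}(S,*)}W$ and $R=E\circ\operatorname{Push}$.

\emph{Two point-pushes and their lifts.} Let
\[
\theta_a=T_{a_1}^2T_{a_2}^{-2},\qquad\theta_b=T_{b_1}^2T_{b_2}^{-2}\qquad\text{in }\operatorname{MCG}(S^\circ).
\]
The curves $a_1,a_2$ bound an annulus whose core passes through $*$, so the image of $T_{a_1}T_{a_2}^{-1}$ in $\operatorname{MCG}(S,*)$ is the push along this core or its inverse \cite[Fact~4.7]{FM}. The twists $T_{a_1},T_{a_2}$ commute, so the image of $\theta_a$ is the square of that push. The same argument applies to $\theta_b$, and the images of both lie in $\operatorname{Push}(\pi_1(S,*))$.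

Let $e$ be one of the four curves. If a loop $\gamma$ at $q$ crosses $e$ transversally, $T_e^2(\gamma)$ is obtained by inserting $e^{\pm2}$ at each crossing, so $T_e^2(\gamma)=\prod_\nu(\gamma_\nu e^{\pm2}\gamma_\nu^{-1})\cdot\gamma$, where the $\gamma_\nu$ are the initial segments of $\gamma$ up to the crossings. Since $\varphi(\gamma_\nu e\gamma_\nu^{-1})=\pm1$, each factor lies in $\ker\varphi$, and $T_e^2\in\Gamma$.

For $e=a_1$ or $b_1$ we have $\varphi(e)=1$, so the preimage of $e$ has $8$ components, each mapped homeomorphically to $e$. The product of the squared twists about them covers $T_e^2$ and fixes $\tilde q$. For $e=a_2$ or $b_2$ the element $\varphi(e)$ has order $2$, so the preimage has $4$ components, each a double covering of $e$. Under the double covering $(t,s)\mapsto(2t,s)$ of the annulus $\mathbb R/\mathbb Z\times[0,1]$, the twist $(t,s)\mapsto(t+s,s)$ covers $(t,s)\mapsto(t+2s,s)$. So the lift of $T_e^2$ that fixes $\tilde q$ is the product of the \emph{single} twists about the $4$ components.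

Let $\langle\,,\rangle$ be the intersection form on $M$, with the sign chosen so that a twist acts by $T_c^n(z)=z+n\langle c,z\rangle c$. Orient the four curves and lift the orientations. Let $c$ run over the components above $a_1$, with weight $w_c=2$, and above $a_2$, with weight $w_c=-1$; let $c'$ run over the components above $b_1$, with $w_{c'}=2$, and above $b_2$, with $w_{c'}=-1$. Put
\[
\nu(z)=\sum_cw_c\langle c,z\rangle c,\qquad\nu'(z)=\sum_{c'}w_{c'}\langle c',z\rangle c' .
\]
The curves $c$ are pairwise disjoint, so their classes are mutually orthogonal and the operators $z\mapsto\langle c,z\rangle c$ have pairwise products zero and trace zero. Hence $r(\theta_a)=1+\nu$, $\nu^2=0$ and $\operatorname{tr}\nu=0$. The curves $c'$ are also pairwise disjoint, which gives $r(\theta_b)=1+\nu'$, $\nu'^2=0$ and $\operatorname{tr}\nu'=0$. Therefore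
\[
\operatorname{tr}r(\theta_a^n\theta_b^n)=\operatorname{tr}\bigl((1+n\nu)(1+n\nu')\bigr)=\dim M+n^2\operatorname{tr}(\nu\nu').
\]
The operator $z\mapsto\langle c',z\rangle\langle c,c'\rangle c$ has trace $\langle c',c\rangle\langle c,c'\rangle=-\langle c,c'\rangle^2$, so
\[
\operatorname{tr}(\nu\nu')=-\sum_{c,c'}w_cw_{c'}\langle c,c'\rangle^2 .
\]

\emph{The sum.} We group the pairs $(c,c')$ by the curves below them.
\begin{itemize}
\item $(a_1,b_1)$. Each of the $8$ lifts $c$ of $a_1$ contains exactly one point over $a_1\cap b_1$, so $\langle c,c'\rangle=\pm1$ for one $c'$ and $0$ for the others. The contribution is $2\cdot2\cdot8=32$.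
\item $(a_1,b_2)$. Each of the $8$ lifts of $a_1$ contains exactly one point over $a_1\cap b_2$. The contribution is $2\cdot(-1)\cdot8=-16$.
\item $(a_2,b_1)$. Each of the $8$ lifts of $b_1$ contains exactly one point over $a_2\cap b_1$. The contribution is $(-1)\cdot2\cdot8=-16$.
\item $(a_2,b_2)$. Let $\tilde z$ be a point over $z=a_2\cap b_2$, reached from $\tilde q$ by the lift of a path $\beta$ from $q$ to $z$. The lift of $a_2$ starting at $\tilde z$ ends at $\varphi(\beta a_2\beta^{-1})\cdot\tilde z=(-1)\cdot\tilde z$, and the lift of $b_2$ starting at $\tilde z$ ends at the same point. So the components $c$ and $c'$ through $\tilde z$ meet exactly in $\tilde z$ and $(-1)\cdot\tilde z$, and these are all the points of $c$ and of $c'$ over $z$. Both intersections lie over $z$ and have its sign, so $\langle c,c'\rangle=\pm2$. There are $4$ such pairs, and all other pairs are disjoint. The contribution is $(-1)(-1)\cdot4\cdot2^2=16$.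
\end{itemize}
The total is $32-16-16+16=16$, so $\operatorname{tr}(\nu\nu')=-16$.

\emph{A large eigenvalue.} Choose $n$ with $16n^2>2\dim M$ and put $\theta=\theta_a^n\theta_b^n\in\Gamma$. Then $|\operatorname{tr}r(\theta)|=16n^2-\dim M>\dim M$, so $r(\theta)$ has an eigenvalue $\lambda$ with $|\lambda|>1$ on one of $M_+,M_-$. On that subspace $r(\theta_a)$ and $r(\theta_b)$ are unipotent, so $r(\theta)$ has determinant $1$ and hence also an eigenvalue $\mu$ with $|\mu|<1$. Conjugation by $r(\theta)$ then has the eigenvalue $\lambda/\mu$ on $W$, and $|\lambda/\mu|>1$. The image of $\theta$ in $\operatorname{MCG}(S,*)$ lies in $\bar\Gamma$ and equals $\operatorname{Push}(\gamma)$ for some $\gamma\in\pi_1(S,*)$, and $W$ is a $\bar\Gamma$-submodule of $E$. So $R(\gamma)$ has the eigenvalue $\lambda/\mu$. Let $\rho_0$ be a composition factor of $R$ on which this eigenvalue occurs. It is irreducible and not unitarizable, and its orbit is finite by \eqref{eq:permute}.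
\end{proof}

\begin{remark}
The computation shows where the ramification over $*$ is used. If $\varphi$ killed all four curves, each would have $8$ homeomorphic lifts, the weights over $a_2$ and $b_2$ would be $-2$, and the four contributions would be $32-32-32+32=0$.
\end{remark}

\subsection*{Arbitrary surfaces and coverings}
For a surface $X$ of finite type, let $\overline X$ be the closed surface obtained from $\operatorname{int}X$ by adding one point at each end; the genus of $X$ is that of $\overline X$. A finite covering $X'\to X$ of degree $n$ extends to a branched covering $\overline{X'}\to\overline X$, and the Riemann--Hurwitz formula says that $\chi(\overline{X'})$ equals $n\chi(\overline X)$ minus the total ramification.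

\begin{lemma}\label{lem:genus}
Some finite covering of $\Sigma$ has genus at least $2$.
\end{lemma}

\begin{proof}
If $\Sigma$ is closed, it has genus at least $2$ because $\chi(\Sigma)<0$. Otherwise, by Lemma~\ref{lem:simple} applied to any hyperbolic element, some finite covering $X$ contains a nonseparating simple closed curve. A simple loop crossing it once spans with it a one-holed torus, so $X$ has genus at least $1$. Suppose that the genus is $1$; then $\operatorname{int}X$ has $r\ge1$ ends. Restrict an unramified double covering of the torus $\overline X$ to obtain $X'\to X$ of genus $1$ with $2r\ge2$ ends. In $H_1(\operatorname{int}X';\mathbb Z/2)$ the only relation among the loops around the ends is that their sum vanishes, so there is a homomorphism to $\mathbb Z/2$ that is nonzero on exactly two of these loops. The corresponding double covering $X''$ is ramified at exactly two points, so $\chi(\overline{X''})=2\cdot0-2$ and $X''$ has genus $2$.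
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nofinite}]
\emph{The representation.} Let $\Delta\subset\pi$ be the intersection of all conjugates of the groups of the coverings in $\mathcal C$ and of a covering of genus at least $2$. It is normal of finite index. Let $\Sigma_\Delta$ be the corresponding covering. By the Riemann--Hurwitz formula $\chi(\overline{\Sigma_\Delta})\le-2$, so $\overline{\Sigma_\Delta}$ has genus at least $2$. Let $\rho_0$ be given by Proposition~\ref{prop:closed} for $S=\overline{\Sigma_\Delta}$, and let $\rho_1=\rho_0\circ\iota$, where $\iota\colon\Delta\to\pi_1(\overline{\Sigma_\Delta})$ is the surjection induced by inclusion. Then $\rho_1$ is irreducible and not unitarizable.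

Let $\mathcal O$ be the set of isomorphism classes of the representations $\rho_1\circ\psi_*$, where $\psi$ runs over all orientation-preserving homeomorphisms of $\operatorname{int}\Sigma_\Delta$. Such a $\psi$ extends to an orientation-preserving homeomorphism $\bar\psi$ of $\overline{\Sigma_\Delta}$, and $\rho_1\circ\psi_*\cong\rho_0\circ\bar\psi_*\circ\iota$. So $\mathcal O$ is finite. By definition it is stable under composition with the $\psi_*$.

Let $\rho$ be an irreducible subrepresentation of $\operatorname{Ind}_\Delta^\pi\rho_1$. Frobenius reciprocity gives a nonzero map $\rho|_\Delta\to\rho_1$, and $\rho|_\Delta$ is semisimple by Lemma~\ref{lem:clifford}(a), so $\rho_1$ is a direct summand of $\rho|_\Delta$. Hence $\rho$ is not unitarizable. By the same lemma, every constituent of $\rho|_\Delta$ is $\rho_1$ precomposed with conjugation by some $y\in\pi$. This automorphism of $\Delta$ is induced, up to inner automorphisms of $\Delta$, by the deck transformation of $\Sigma_\Delta\to\Sigma$ defined by $y$, which preserves orientation. So all constituents of $\rho|_\Delta$ lie in $\mathcal O$.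

\emph{Finiteness of the orbits.} Let $(f\colon\Sigma'\to\Sigma)\in\mathcal C$ and $\pi'=f_*\pi_1(\Sigma')\supset\Delta$. A mapping class of $\Sigma'$ need not lift to $\Sigma_\Delta$, but those in a finite-index subgroup do. Let $\mathcal A\subset\operatorname{Aut}(\pi')$ be the preimage of the image of $\operatorname{MCG}(\Sigma')$ in $\operatorname{Out}(\pi')$; the orbit of $f^*\rho$ is the set of classes of $\rho|_{\pi'}\circ\theta$ with $\theta\in\mathcal A$. Let $\mathcal A_\Delta=\{\theta\in\mathcal A:\theta(\Delta)=\Delta\}$. The finitely generated group $\pi'$ has finitely many subgroups of a given finite index, so $\mathcal A_\Delta$ has finite index in $\mathcal A$.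

Let $\theta\in\mathcal A_\Delta$. Write $\theta$ as the composition of an inner automorphism of $\pi'$ with $\psi_*$, where $\psi$ is an orientation-preserving homeomorphism of $\operatorname{int}\Sigma'$ that fixes the base point. Since $\Delta$ is normal in $\pi'$, $\psi_*(\Delta)=\Delta$, so $\psi$ lifts to a homeomorphism $\tilde\psi$ of $\operatorname{int}\Sigma_\Delta$ that fixes the base point and induces $\psi_*|_\Delta$. Thus $\theta|_\Delta$ is induced, up to inner automorphisms of $\Delta$, by the composition of $\tilde\psi$ with a deck transformation. It follows that all constituents of $(\rho|_{\pi'}\circ\theta)|_\Delta=\rho|_\Delta\circ\theta|_\Delta$ lie in $\mathcal O$.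

The representation $\rho|_{\pi'}\circ\theta$ is semisimple by Lemma~\ref{lem:clifford}(b). Let $\tau$ be an irreducible constituent. Then $\tau|_\Delta$ is semisimple and projects onto some $o\in\mathcal O$, so Frobenius reciprocity gives a nonzero, hence injective, map $\tau\to\operatorname{Ind}_\Delta^{\pi'}o$. By the Jordan--H\"older theorem, the finitely many finite-dimensional representations $\operatorname{Ind}_\Delta^{\pi'}o$ have finitely many irreducible subrepresentations up to isomorphism. So the $m$-dimensional semisimple representations $\rho|_{\pi'}\circ\theta$, $\theta\in\mathcal A_\Delta$, fall into finitely many isomorphism classes. Write $\mathcal A=\bigcup_i\mathcal A_\Delta\theta_i$ with finitely many $\theta_i$. Since $\rho|_{\pi'}\circ(\theta\theta_i)=(\rho|_{\pi'}\circ\theta)\circ\theta_i$, the orbit of $f^*\rho$ is finite.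
\end{proof}

\begin{thebibliography}{9}

\bibitem{FM}
Farb and Margalit, \emph{A Primer on Mapping Class Groups}.

\bibitem{LL}
Brian Lawrence and Daniel Litt, \emph{Representations of surface groups with universally finite mapping class group orbit}, arXiv:1907.03941 (2019).

\end{thebibliography}
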